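\title{Copies of $\omega_1+1$ in compact spaces of radial character at most $\omega_1$ under PFA}

\begin{abstract}
A space is pseudoradial if every non-closed set has a transfinite sequence converging to a point outside it, and strongly pseudoradial if this sequence, together with its limit, can be taken to be a continuous map on a compact ordinal. We prove that under the Proper Forcing Axiom every compact Hausdorff pseudoradial space of radial character at most $\omega_1$ is strongly pseudoradial; the witness can be chosen to be an embedding of $\omega+1$ or of $\omega_1+1$. The proof attaches a point of the space to every countable elementary submodel and forces, with finite chains of models, an $\omega_1$-chain along which these points vary continuously.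
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Hausdorff, ordinals carry the order topology, and limit ordinals are nonzero. A \emph{transfinite sequence} $\langle x_\alpha:\alpha<\gamma\rangle$ in a space $X$ is a map from an ordinal $\gamma$, its \emph{length}, to $X$. It \emph{converges} to $x$ if for every neighborhood $V$ of $x$ there is $\beta<\gamma$ with $x_\alpha\in V$ whenever $\beta\le\alpha<\gamma$. The word ``sequence'' without qualification means a sequence of length $\omega$.

\begin{definition}\label{def:main}
A space $X$ is \emph{pseudoradial} if for every non-closed $A\subset X$ there are a point $x\in\overline A\setminus A$ and a transfinite sequence with range in $A$ converging to $x$. The \emph{radial character} of a pseudoradial space is the least cardinal $\kappa$ such that transfinite sequences of length at most $\kappa$ suffice for this. A space $X$ is \emph{strongly pseudoradial} if for every non-closed $A\subset X$ there are a limit ordinal $\gamma$ and a continuous map $f:\gamma+1\to X$ with $f[\gamma]\subset A$ and $f(\gamma)\notin A$.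
\end{definition}

The radial character measures how long a sequence must be to detect that a set is not closed. It is at most $\omega$ exactly for sequential spaces, and it equals $\omega_1$ for $\omega_1+1$, where no sequence of countable ordinals converges to $\omega_1$. A map $f$ as in the last clause of the definition restricts to a transfinite sequence in $A$ converging to $f(\gamma)$, so strongly pseudoradial spaces are pseudoradial. The converse asks for a better witness: one that, at every limit stage $\xi<\gamma$, converges to its own term $f(\xi)$, which must again lie in $A$. For $\gamma=\omega$ there are no such stages, so sequential spaces are strongly pseudoradial. The first case with content is radial character $\omega_1$, and there the converse fails without some compactness.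

\begin{example}\label{ex:lindelof}
Let $X=D\cup\{\infty\}$, where $|D|=\omega_1$, the points of $D$ are isolated, and the neighborhoods of $\infty$ are the sets containing $\infty$ with countable complement. The non-closed sets are the uncountable subsets of $D$, and an injective enumeration of such a set in type $\omega_1$ converges to $\infty$. So $X$ is pseudoradial of radial character $\omega_1$. Countable subsets of $D$ are closed and discrete in $X$, so compact subsets of $X$ are finite. If $f:\gamma+1\to X$ is continuous and $\gamma$ is a limit ordinal, then $f[\gamma]$ is finite and $f(\gamma)\in\overline{f[\gamma]}=f[\gamma]$. Hence $X$ is not strongly pseudoradial.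
\end{example}

In a compact space the countable pieces of an $\omega_1$-sequence do accumulate, but they need not converge, and their accumulation points need not lie in $A$. Two known results frame what can be expected. The Proper Forcing Axiom (PFA) implies that every countably compact regular space of character at most $\omega_1$ is strongly pseudoradial. On the other hand, $\mathfrak b=\mathfrak c=\omega_2$ implies that there is a compact pseudoradial space that is not strongly pseudoradial. The following question comes from the paper of Bella, Dow and Hern\'andez-Guti\'errez \cite{BDH}.

\begin{quote}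
\emph{Assume PFA. Is every compact Hausdorff pseudoradial space of radial character at most $\omega_1$ strongly pseudoradial?}
\end{quote}

The first of the two results does not answer it, because radial character does not bound character: the one-point compactification of a discrete set of size $\omega_2$ is sequential and has character $\omega_2$ at the added point. There is still a reason to guess a positive answer. Continuity at a countable ordinal concerns only the closure of a countable set, and we shall see that under PFA such a closure has at most $\omega_2$ points, so that each of its nonempty closed subsets $K$ has a point $y$ with $\chi(y,K)\le\omega_1$. Here $\chi(y,K)$ is the least cardinality of a local base at $y$ in the subspace $K$. This local substitute for small character turns out to be enough.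

\begin{theorem}[PFA]\label{thm:main}
Let $X$ be compact Hausdorff and pseudoradial of radial character at most $\omega_1$. If $A\subset X$ is not closed, there are $\gamma\in\{\omega,\omega_1\}$ and a topological embedding $f:\gamma+1\to X$ with $f[\gamma]\subset A$ and $f(\gamma)\notin A$. In particular, $X$ is strongly pseudoradial.
\end{theorem}

\begin{corollary}[PFA]\label{cor:class}
For a compact Hausdorff space $X$ the following are equivalent.
\begin{itemize}
\item[(a)] $X$ is pseudoradial of radial character at most $\omega_1$.
\item[(b)] For every non-closed $A\subset X$ there are $\gamma\in\{\omega,\omega_1\}$ and an embedding $f:\gamma+1\to X$ with $f[\gamma]\subset A$ and $f(\gamma)\notin A$.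
\item[(c)] The same as \textup{(b)} with ``continuous map'' in place of ``embedding''.
\end{itemize}
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} gives (a)$\Rightarrow$(b), and embeddings are continuous. If $f$ is as in (c), its restriction to $\gamma$ is a transfinite sequence in $A$ of length at most $\omega_1$ converging to $f(\gamma)\in\overline A\setminus A$, which gives (a).
\end{proof}

The bound $\omega_1$ cannot be dropped. PFA implies $\mathfrak b=\mathfrak c=\omega_2$ (see Section~\ref{sec:prelim}), so by the second result quoted above there is, under PFA, a compact pseudoradial space that is not strongly pseudoradial. By Theorem~\ref{thm:main} its radial character is at least $\omega_2$.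

Theorem~\ref{thm:main} follows from a statement that does not mention radial character. A set $F\subset X$ is \emph{sequentially closed} if it contains every limit in $X$ of a convergent sequence of its points.

\begin{theorem}[PFA]\label{thm:thread}
Let $X$ be compact Hausdorff, and let $\langle F_\beta:\beta<\omega_1\rangle$ be a $\subset$-decreasing sequence of nonempty sequentially closed subsets of $X$ with $\bigcap_\beta F_\beta=\emptyset$. Put $Y=F_0$ and assume:
\begin{itemize}
\item[(H1)] every infinite countable subset of $Y$ contains an injective sequence converging in $X$;
\item[(H2)] every nonempty closed $K\subset X$ that is contained in $\overline C$ for some countable $C\subset Y$ has a point $y$ with $\chi(y,K)\le\omega_1$.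
\end{itemize}
Then there is a continuous injection $f:\omega_1\to Y$ with $f(\xi)\in F_\beta$ whenever $\beta<\xi<\omega_1$. If moreover $\bigcap_\beta\overline{F_\beta}=\{x\}$ with $x\notin Y$, then $f\cup\{(\omega_1,x)\}$ is an embedding of $\omega_1+1$.
\end{theorem}

Section~\ref{sec:prelim} recalls the tools, and Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:thread}. The rest of the paper proves Theorem~\ref{thm:thread}, starting in Section~\ref{sec:test} with two spaces in which the construction can be seen by hand.

\section{Convergence, cardinal arithmetic, models and forcing}\label{sec:prelim}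

\subsection*{Convergence}
A point $t$ is a \emph{cluster point} of $\langle x_\alpha:\alpha<\gamma\rangle$ if every neighborhood of $t$ contains $x_\alpha$ for cofinally many $\alpha<\gamma$. If $x_\alpha\in E$ for all sufficiently large $\alpha$, every cluster point lies in $\overline E$. We use three facts.
\begin{itemize}
\item[(C1)] If a transfinite sequence converges to $x$, so does its restriction to any cofinal set of indices. In particular, a value taken cofinally often equals $x$.
\item[(C2)] If $X$ is compact and no point other than $x$ is a cluster point of $\langle x_\alpha:\alpha<\gamma\rangle$, $\gamma$ a limit ordinal, then $x_\alpha\to x$. Indeed, if an open $V\ni x$ omits $x_\alpha$ for cofinally many $\alpha$, the closed sets $\overline{\{x_\alpha:\alpha\ge\beta\}\setminus V}$ are nonempty and decreasing, and a point in all of them is a cluster point outside $V$.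
\item[(C3)] A map $f$ from an ordinal to $X$ is continuous if and only if $\langle f(\eta):\eta<\xi\rangle$ converges to $f(\xi)$ for every limit ordinal $\xi$ in its domain.
\end{itemize}

\begin{lemma}\label{lem:length}
Suppose a transfinite sequence in $A\subset X$ of length $\gamma\le\omega_1$ converges to a point $x\notin A$. If $\gamma<\omega_1$, then an injective sequence in $A$ converges to $x$. If $A$ is countable, then $\gamma<\omega_1$.
\end{lemma}

\begin{proof}
By (C1) no value is taken cofinally often. So $\gamma$ is not a successor ordinal. If $\gamma$ is a countable limit ordinal, restrict to a cofinal set of indices of type $\omega$; the resulting sequence converges to $x$ and takes each value finitely often, so it has an injective subsequence. If $\gamma=\omega_1$ and $A$ were countable, some value would be taken uncountably often, hence cofinally often.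
\end{proof}

Intersections of sequentially closed sets are sequentially closed, so every $E\subset X$ has a \emph{sequential closure} $\operatorname{scl}(E)$, the least sequentially closed set containing $E$.

\begin{lemma}\label{lem:scl}
If $y\in\operatorname{scl}(E)$, then $y\in\overline C$ for some countable $C\subset E$.
\end{lemma}

\begin{proof}
The union of the sets $\overline C$ over all countable $C\subset E$ contains $E$. It is sequentially closed: if $y_n\to y$ and $y_n\in\overline{C_n}$, then $y\in\overline{\bigcup_nC_n}$.
\end{proof}

\subsection*{Elementary submodels}
For a regular uncountable cardinal $\lambda$, $H(\lambda)$ is the set of all sets whose transitive closure has cardinality less than $\lambda$. Let $\triangleleft$ be a well-order of $H(\lambda)$. A subset $M\subset H(\lambda)$ is an \emph{elementary submodel}, $M\prec(H(\lambda),\in,\triangleleft)$, if every first-order statement with parameters from $M$ holds in $M$ exactly when it holds in $H(\lambda)$. By the L\"owenheim--Skolem theorem every countable subset of $H(\lambda)$ is contained in a countable elementary submodel, and the union of a $\subset$-chain of elementary submodels is elementary. Let $\lambda>\omega_1$ and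 let $M$ be a countable elementary submodel.
\begin{itemize}
\item[(E1)] If $H(\lambda)$ has an element with some first-order property whose parameters are in $M$, then $M$ has one. In particular, everything definable in $(H(\lambda),\in,\triangleleft)$ from elements of $M$ belongs to $M$; this includes finite subsets of $M$ and finite tuples from $M$.
\item[(E2)] If $C\in M$ is countable, then $C\subset M$, since $M$ contains an enumeration of $C$ and all natural numbers.
\item[(E3)] The \emph{trace} $M\cap\omega_1$ is a countable limit ordinal, by (E2) applied to its elements.
\item[(E4)] If $\theta>\lambda$ is regular and $M^*\prec(H(\theta),\in)$ has $H(\lambda)$ and $\triangleleft$ as elements, then $M^*\cap H(\lambda)\prec(H(\lambda),\in,\triangleleft)$. This is the Tarski--Vaught test: satisfaction in the set structure $(H(\lambda),\in,\triangleleft)$ is definable in $H(\theta)$, so $M^*$ contains witnesses.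
\end{itemize}

\subsection*{Proper forcing}
Let $(\mathcal P,\le)$ be a partial order; $q\le p$ is read ``$q$ extends $p$''. Two elements are \emph{compatible} if they have a common extension, $D\subset\mathcal P$ is \emph{dense} if every element has an extension in $D$, and $G\subset\mathcal P$ is a \emph{filter} if it is upward closed and any two of its elements have a common extension in $G$. For a countable $M^*\prec H(\theta)$ with $\mathcal P\in M^*$, an element $q$ is \emph{$(M^*,\mathcal P)$-generic} if for every dense $D\in M^*$ every extension of $q$ is compatible with an element of $D\cap M^*$. The order $\mathcal P$ is \emph{proper} if for all sufficiently large regular $\theta$ and all countable $M^*\prec H(\theta)$ containing $\mathcal P$ and finitely many fixed parameters, every $p\in\mathcal P\cap M^*$ has an $(M^*,\mathcal P)$-generic extension. PFA states that for every proper $\mathcal P$ and every family of at most $\omega_1$ dense subsets of $\mathcal P$ there is a filter meeting all of them.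

\subsection*{Cardinal facts}
Write $S\subset^*Z$ if $S\setminus Z$ is finite.
\begin{itemize}
\item[(F1)] PFA implies Martin's axiom $\mathrm{MA}_{\omega_1}$, since ccc orders are proper, and PFA implies $\mathfrak c=\omega_2$ (Todor\v{c}evi\'c, Veli\v{c}kovi\'c).
\item[(F2)] $\mathrm{MA}_{\omega_1}$ implies $2^{\omega_1}=\mathfrak c$ (Martin--Solovay) and $\mathfrak p>\omega_1$. The latter means: if $\mathcal Z$ is a family of at most $\omega_1$ subsets of a countable set and all finite intersections of members of $\mathcal Z$ are infinite, then there is an infinite $S$ with $S\subset^*Z$ for all $Z\in\mathcal Z$.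
\item[(F3)] (\v{C}ech--Posp\'{\i}\v{s}il theorem; see for example \cite{Juh}.) If $K\ne\emptyset$ is compact Hausdorff and $\chi(y,K)\ge\kappa$ for all $y\in K$, where $\kappa$ is an infinite cardinal, then $|K|\ge2^\kappa$.
\end{itemize}
Under PFA we thus have $2^{\omega_1}=\omega_2$ and $\omega_2^{\,\omega_1}\le(2^{\omega_1})^{\omega_1}=\omega_2$. The cardinal $\mathfrak b$, the least size of a subset of $\omega^\omega$ that is unbounded in the order of eventual domination, satisfies $\mathfrak p\le\mathfrak b\le\mathfrak c$, so PFA gives $\mathfrak b=\mathfrak c=\omega_2$.

\section{From a convergent $\omega_1$-sequence to a copy of $\omega_1$}\label{sec:reduction}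

An $\omega_1$-sequence in $A$ converging to $x\notin A$ may itself be far from continuous, and its terms may be useless for the map we want: they could all be isolated in $X$. What we keep from it is the decreasing family of closures of its tails, cut down to $A$. Theorem~\ref{thm:thread} then gives the following statement, in which neither the character nor the radial character of the space is bounded. Recall that $X$ is sequentially compact if every sequence has a convergent subsequence; equivalently, every infinite subset of $X$ contains an injective convergent sequence.

\begin{proposition}[PFA]\label{prop:wide}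
Let $X$ be compact and sequentially compact, and suppose that the closure of every countable subset of $X$ has cardinality less than $2^{\omega_2}$. If $A\subset X$ is sequentially closed and $\langle x_\alpha:\alpha<\omega_1\rangle$ is a transfinite sequence in $A$ converging to a point $x\notin A$, then there is an embedding $f:\omega_1+1\to X$ with $f[\omega_1]\subset A$ and $f(\omega_1)=x$.
\end{proposition}

\begin{proof}
Put $F_\beta=A\cap\overline{\{x_\alpha:\alpha\ge\beta\}}$. These sets are decreasing and sequentially closed, and $x_\alpha\in F_\beta$ for $\alpha\ge\beta$, so $F_\beta\neq\emptyset$ and $x\in\overline{F_\beta}$. If $y\ne x$, choose an open $V\ni x$ with $y\notin\overline V$; there is $\beta$ with $\{x_\alpha:\alpha\ge\beta\}\subset V$, and then $y\notin\overline{F_\beta}$. Hence $\bigcap_\beta\overline{F_\beta}=\{x\}$, and $\bigcap_\beta F_\beta=\emptyset$ because $x\notin A$. Sequential compactness gives (H1). A nonempty closed $K\subset\overline C$ with $C$ countable has $|K|<2^{\omega_2}$, so by (F3) with $\kappa=\omega_2$ it has a point $y$ with $\chi(y,K)<\omega_2$; this is (H2). Theorem~\ref{thm:thread} gives the embedding, with $f[\omega_1]\subset F_0\subset A$.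
\end{proof}

\begin{lemma}[PFA]\label{lem:hyp}
Let $X$ be compact and pseudoradial of radial character at most $\omega_1$. Then $X$ is sequentially compact, and $|\overline C|\le\omega_2$ for every countable $C\subset X$.
\end{lemma}

\begin{proof}
Let $S\subset X$ be infinite. Every infinite Hausdorff space has a countably infinite discrete subspace; let $S'\subset S$ be one. It is not compact, hence not closed in $X$, so a transfinite sequence in $S'$ of length at most $\omega_1$ converges to a point outside $S'$. By both parts of Lemma~\ref{lem:length}, $S'$ contains an injective convergent sequence.

Let $C\subset X$ be countable. Put $B_0=C$, let $B_{\xi+1}$ consist of $B_\xi$ and all limits of convergent transfinite sequences in $B_\xi$ of length at most $\omega_1$, take unions at limit stages, and let $B=\bigcup_{\xi<\omega_2}B_\xi$. A set of size at most $\omega_2$ carries at most $\omega_2^{\,\omega_1}=\omega_2$ such sequences, and each has at most one limit, so $|B_\xi|\le\omega_2$ by induction and $|B|\le\omega_2$. A transfinite sequence in $B$ of length at most $\omega_1$ lies in some $B_\xi$, since $\omega_2$ is regular, so its limit, if any, lies in $B$. As the radial character is at most $\omega_1$,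 the set $B$ is closed. Thus $\overline C\subset B$.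
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $A\subset X$ be non-closed. Fix a transfinite sequence in $A$ of length $\gamma\le\omega_1$ converging to a point outside $A$; if $A$ is not sequentially closed, take $\gamma=\omega$. If $\gamma<\omega_1$, Lemma~\ref{lem:length} gives an injective sequence in $A$ converging to a point outside $A$. With its limit it is a continuous injection of the compact space $\omega+1$ into a Hausdorff space, that is, an embedding. If $\gamma=\omega_1$, then $A$ is sequentially closed by the choice of $\gamma$, and Proposition~\ref{prop:wide} applies by Lemma~\ref{lem:hyp} and $\omega_2<2^{\omega_2}$.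
\end{proof}

\section{Two test cases}\label{sec:test}

To prove Theorem~\ref{thm:thread} we must produce a copy of $\omega_1$ from nothing but the topology of $X$. It helps to see first how $\omega_1$ can be recovered when it is already there.

Let $X=\omega_1+1$ and $F_\beta=[\beta,\omega_1)$. The sequentially closed subsets of $Y=\omega_1$ are the sets closed in $\omega_1$, and those meeting every $F_\beta$ are the closed unbounded sets, the \emph{clubs}. Finite intersections of clubs are clubs. So the clubs form the largest family of sequentially closed subsets of $Y$ that contains all $F_\beta$ and has the finite intersection property. A set meeting every club is called \emph{stationary}. Let $M$ be a countable elementary submodel and $\delta=M\cap\omega_1$.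
\begin{itemize}
\item[(a)] If $E\in M$ is an unbounded subset of $\omega_1$ and $\beta<\delta$, then $E\cap M$ has an element above $\beta$ by (E1). So $\delta\in\overline{E\cap M}$. In particular every stationary $E\in M$ meets every neighborhood of $\delta$ inside $M$.
\item[(b)] By (a), $\delta\in\overline{C\cap M}$ for every club $C\in M$, and therefore $\delta\in C$. No other point is in all the sets $\overline{C\cap M}$: they are contained in $[0,\delta]$, and $\beta<\delta$ is excluded by $C=F_{\beta+1}\in M$.
\item[(c)] If $E\in M$, $E\subset\omega_1$ and $\delta\in E$, then $E$ is stationary. Otherwise (E1) gives a club $C\in M$ disjoint from $E$, while $\delta\in C$ by (b).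
\item[(d)] If $M_\eta\in M_\xi$ for $\eta<\xi<\omega_1$ and $M_\xi=\bigcup_{\eta<\xi}M_\eta$ for limit $\xi$, then $\xi\mapsto M_\xi\cap\omega_1$ is strictly increasing and continuous.
\end{itemize}
By (b), the point $\delta$ is described by $M$, the topology and the family of clubs alone, and (d) says that these points trace out a copy of $\omega_1$ along a chain of models. Both descriptions make sense in any compact space.

The second case shows why the family must be maximal. Let $X$ be the one-point compactification of $\omega_1\times\{0,1\}$ and $F_\beta=[\beta,\omega_1)\times\{0,1\}$. With the $F_\beta$ alone, $\bigcap_{\beta\in M}\overline{F_\beta\cap M}=\{(\delta,0),(\delta,1)\}$, and a choice of one of the two points for each model need not be continuous along a chain: take the first at successor stages and the second at limit stages. A maximal family decides. It contains $\omega_1\times\{0\}$ or $\omega_1\times\{1\}$, for otherwise each of these is disjoint from a finite intersection of members of the family, and a finite intersection of members is empty. The intersection in (b) is then again a single point.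

In general we cannot count on a single point even for a maximal family; we get a compact set $K_M$. Section~\ref{sec:points} selects a point $z_M\in K_M$ for which (a), (b) and (c) survive. What is lost is (d), and (a) and (c) are exactly what is needed to restore it by forcing.

\section{The point attached to a model}\label{sec:points}

From here on PFA is assumed and $X$, $\langle F_\beta:\beta<\omega_1\rangle$, $Y$ are as in Theorem~\ref{thm:thread}.

\subsection*{The maximal family}
Let $\mathcal S$ be the set of nonempty sequentially closed subsets of $X$ contained in $Y$. The decreasing sets $F_\beta$ have the finite intersection property, so by Zorn's lemma there is $\mathcal F\subset\mathcal S$ that contains all $F_\beta$ and is maximal with the finite intersection property. If $F,F'\in\mathcal F$, then $\mathcal F\cup\{F\cap F'\}$ has this property, so $\mathcal F$ is closed under finite intersections. Consequently a member of $\mathcal S$ that meets every member of $\mathcal F$ belongs to $\mathcal F$. Call $E\subset Y$ \emph{positive} if $E\cap F\ne\emptyset$ for all $F\in\mathcal F$; this is the analogue of ``stationary''. Then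
\begin{equation}\label{eq:pos}
E\text{ positive}\ \Longrightarrow\ \operatorname{scl}(E)\in\mathcal F,
\end{equation}
because $\operatorname{scl}(E)\subset Y$, as $Y$ is sequentially closed, and $\operatorname{scl}(E)\supset E$ meets all members of $\mathcal F$. This implication is the only use of maximality beyond closure under intersections.

\subsection*{The models}
Let $\tau$ be the topology of $X$. We may assume that the underlying set of $X$ is a cardinal. Fix a regular $\lambda>2^{2^{|X|+\omega_1}}$ and a well-order $\triangleleft$ of $H(\lambda)$. All subsets of $X$, families of subsets of $X$, and sequences of length at most $\omega_1$ of such objects belong to $H(\lambda)$, so $H(\lambda)$ computes closures, sequential closures, characters and positivity correctly. Let $\mathfrak M$ be the set of countable $M\prec(H(\lambda),\in,\triangleleft)$ with $X,\tau,\mathcal F,\langle F_\beta:\beta<\omega_1\rangle\in M$. Note $\mathfrak M\subset H(\lambda)$. If $M\in\mathfrak M$ and $\beta\in M\cap\omega_1$, then $F_\beta\in M$, and $\mathcal F\cap M$ is closed under finite intersections. If $N,M\in\mathfrak M$ and $N\in M$, then $N\subset M$ by (E2) and $N\cap\omega_1\in M$ by (E1). So $\in$ is transitive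 on $\mathfrak M$, and traces increase strictly along it.

For $M\in\mathfrak M$ put
\[
K_M=\bigcap\{\overline{F\cap M}:F\in\mathcal F\cap M\}.
\]
Each $F\in\mathcal F\cap M$ is nonempty, so it meets $M$ by (E1). Hence the sets $F\cap M$ have the finite intersection property and $K_M\ne\emptyset$ by compactness. Also $K_M\subset\overline{Y\cap M}$, the closure of a countable subset of $Y$. By (H2) we may let $z_M$ be the $\triangleleft$-least point of $K_M$ with $\chi(z_M,K_M)\le\omega_1$. The well-order makes $z_N$ definable in $(H(\lambda),\in,\triangleleft)$ from $N,X,\tau,\mathcal F$, so
\begin{equation}\label{eq:zin}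
N,M\in\mathfrak M\text{ and }N\in M\ \Longrightarrow\ z_N\in M.
\end{equation}
Let $\{O_\alpha\cap K_M:\alpha<\omega_1\}$ be a local base at $z_M$ in $K_M$, with repetitions allowed and $O_\alpha$ open in $X$. By regularity choose open sets $U(M,\alpha)$ with $z_M\in U(M,\alpha)$ and $\overline{U(M,\alpha)}\subset O_\alpha$. Then
\begin{equation}\label{eq:U}
K_M\cap\bigcap_{\alpha<\omega_1}\overline{U(M,\alpha)}=\{z_M\}.
\end{equation}
The character of $z_M$ in $X$ may be large. Equation \eqref{eq:U} says that $\omega_1$ open sets suffice to identify $z_M$ among the points of $K_M$, and we shall only have to identify limits that are already known to lie in $K_M$.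

By definition $z_M$ lies in the closure of each $F\in\mathcal F\cap M$. Since $F$ is only sequentially closed, we need a sequence to place $z_M$ in $F$ itself.

\begin{lemma}\label{lem:inF}
If $M\in\mathfrak M$, then $z_M\in F$ for every $F\in\mathcal F\cap M$. In particular $z_M\in Y$.
\end{lemma}

\begin{proof}
Let $\mathcal Z$ be the family of all sets $F\cap M\cap O$, where $F\in\mathcal F\cap M$ and $O$ is a finite intersection of sets $U(M,\alpha)$. It consists of at most $\omega_1$ subsets of the countable set $Y\cap M$ and is closed under finite intersections. Its members are nonempty, since $O$ is a neighborhood of $z_M\in\overline{F\cap M}$.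

They are infinite. Suppose $F\cap M\cap O=\{a_1,\dots,a_m\}$. Since $\bigcap_\beta F_\beta=\emptyset$ and $a_i\in M$, (E1) gives $\beta_i\in M\cap\omega_1$ with $a_i\notin F_{\beta_i}$. Then $F'=F\cap F_{\beta_1}\cap\dots\cap F_{\beta_m}$ is in $\mathcal F\cap M$ and $F'\cap M\cap O=\emptyset$, although this set belongs to $\mathcal Z$.

By $\mathfrak p>\omega_1$ there is an infinite $S\subset Y\cap M$ with $S\subset^*Z$ for all $Z\in\mathcal Z$. By (H1) an injective sequence in $S$ converges to some $t\in X$. Being injective, it is eventually in each $Z\in\mathcal Z$. So $t\in\overline{F\cap M}$ for all $F\in\mathcal F\cap M$ and $t\in\overline{U(M,\alpha)}$ for all $\alpha$, and $t=z_M$ by \eqref{eq:U}. Each $F\in\mathcal F\cap M$ contains a tail of the sequence and is sequentially closed, so $z_M\in F$.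
\end{proof}

\begin{remark}\label{rem:hyp}
This is the only use of (H1), and a light one: every cluster point of an injective enumeration of $S$ satisfies the two conditions found for $t$, so (C2) would also give a sequence converging to $z_M$. The weight is on (H2), whose bound $\omega_1$ is what $\mathfrak p>\omega_1$ can handle here and what a family of $\omega_1$ dense sets can handle in Section~\ref{sec:generic}. With both hypotheses removed the theorem is false. Let $D$ be the set $\omega_1$ with the discrete topology, $X=\beta D$ its Stone--\v{C}ech compactification, and $F_\beta=\{\alpha\in D:\alpha\ge\beta\}$. Disjoint subsets of $D$ have disjoint closures in $\beta D$, so no injective sequence in $D$ converges. Hence the $F_\beta$ are sequentially closed and there is no continuous injection $\omega_1\to D$.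
\end{remark}

The next lemma generalizes (c) and (a) of Section~\ref{sec:test}. In (ii) the set $W$ is not assumed to be an element of $M$, and this is the point of the statement.

\begin{lemma}\label{lem:reflect}
Let $M\in\mathfrak M$, $E\in M$ and $E\subset Y$.
\begin{itemize}
\item[(i)] If $z_M\in E$, then $E$ is positive.
\item[(ii)] If $E$ is positive and $W\ni z_M$ is open, then $E\cap M\cap W\ne\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $E$ is not positive, (E1) gives $F\in\mathcal F\cap M$ disjoint from $E$. Then $z_M\in F$ by Lemma~\ref{lem:inF}, so $z_M\notin E$.

(ii) By \eqref{eq:pos} and (E1), $\operatorname{scl}(E)\in\mathcal F\cap M$, so $z_M\in K_M\subset\overline{\operatorname{scl}(E)\cap M}$. Pick $y\in\operatorname{scl}(E)\cap M\cap W$. By Lemma~\ref{lem:scl} and (E1) there is a countable $C\in M$ with $C\subset E$ and $y\in\overline C$. Then $C\subset M$ by (E2), and $C$ meets the open neighborhood $W$ of $y$.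
\end{proof}

\section{Chains of models}\label{sec:chains}

A \emph{continuous chain} is a sequence $\langle M_\xi:\xi<\omega_1\rangle$ in $\mathfrak M$ with $M_\eta\in M_\xi$ for $\eta<\xi$ and $M_\xi=\bigcup_{\eta<\xi}M_\eta$ for limit $\xi$. Along any such chain half of the continuity of $\xi\mapsto z_{M_\xi}$ is automatic.

\begin{lemma}\label{lem:cluster}
If $\langle M_\xi:\xi<\omega_1\rangle$ is a continuous chain and $\xi$ is a limit ordinal, every cluster point of $\langle z_{M_\eta}:\eta<\xi\rangle$ lies in $K_{M_\xi}$.
\end{lemma}

\begin{proof}
Let $F\in\mathcal F\cap M_\xi$. Then $F\in M_\eta$ for all sufficiently large $\eta<\xi$, and for these $\eta$ we have $z_{M_\eta}\in K_{M_\eta}\subset\overline{F\cap M_\eta}\subset\overline{F\cap M_\xi}$. So every cluster point is in $\overline{F\cap M_\xi}$.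
\end{proof}

If every $K_M$ is a single point, as in Section~\ref{sec:test}, Lemma~\ref{lem:cluster} and (C2) give continuity along every continuous chain. In general the points must be steered toward $z_{M_\xi}$, and by \eqref{eq:U} the following is enough.

\begin{proposition}\label{prop:chain}
There is a continuous chain $\langle M_\xi:\xi<\omega_1\rangle$ such that for every limit $\xi<\omega_1$ and every $\alpha<\omega_1$ we have $z_{M_\eta}\in U(M_\xi,\alpha)$ for all sufficiently large $\eta<\xi$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:thread} from Proposition~\ref{prop:chain}]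
Let $g(\xi)=z_{M_\xi}$, a point of $Y$ by Lemma~\ref{lem:inF}. Let $\xi$ be a limit ordinal and $t$ a cluster point of $\langle g(\eta):\eta<\xi\rangle$. Then $t\in K_{M_\xi}$ by Lemma~\ref{lem:cluster} and $t\in\overline{U(M_\xi,\alpha)}$ for all $\alpha$ by the choice of the chain, so $t=g(\xi)$ by \eqref{eq:U}. By (C2) and (C3), $g$ is continuous.

The map $\xi\mapsto M_\xi\cap\omega_1$ is strictly increasing, so $\xi\le M_\xi\cap\omega_1$. If $\beta<\xi$, then $\beta\in M_\xi$, hence $F_\beta\in\mathcal F\cap M_\xi$ and $g(\xi)\in F_\beta$ by Lemma~\ref{lem:inF}.

It remains to make $g$ injective. Each $y\in Y$ misses some $F_\beta$, and then $g(\xi)\ne y$ for $\xi>\beta$; so the fibers of $g$ are bounded in $\omega_1$. Let $c_0=0$, let $c_{\eta+1}<\omega_1$ be larger than every element of $g^{-1}(g(c_\eta))$, and let $c_\xi=\sup_{\eta<\xi}c_\eta$ for limit $\xi$. The map $\xi\mapsto c_\xi$ is strictly increasing and continuous, so $f(\xi)=g(c_\xi)$ is continuous. If $\eta<\xi$, then $c_\xi\ge c_{\eta+1}$ and so $f(\xi)\ne f(\eta)$. If $\beta<\xi$, then $\beta<c_\xi$ and so $f(\xi)\in F_\beta$.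

Finally suppose $\bigcap_\beta\overline{F_\beta}=\{x\}$ with $x\notin Y$. Every cluster point of $\langle f(\xi):\xi<\omega_1\rangle$ is in each $\overline{F_\beta}$, hence equals $x$, and $f(\xi)\to x$ by (C2). So $f\cup\{(\omega_1,x)\}$ is a continuous injection of the compact space $\omega_1+1$ into a Hausdorff space, that is, an embedding.
\end{proof}

\section{Finite chains with neighborhoods}\label{sec:poset}

A recursion of length $\omega_1$ does not suggest itself for Proposition~\ref{prop:chain}: at a limit stage $\xi$ the model $M_\xi$, and with it the target $z_{M_\xi}$, is determined only after all earlier points have been chosen. Finite approximations reverse the order. A condition may name a model $M$ first and fill in the models below $M$ later, subject to two kinds of promises. A neighborhood $W(M)$ of $z_M$ promises that every model inserted later directly below $M$ has its point in $W(M)$. A finite set $d(N)$ promises that every model above $N$ contains $d(N)$; this will make the chain continuous.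

\begin{definition}\label{def:poset}
The set $\mathcal P$ consists of all triples $p=(\mathcal M_p,d_p,W_p)$ such that
\begin{itemize}
\item[(P1)] $\mathcal M_p\subset\mathfrak M$ is finite and linearly ordered by $\in$;
\item[(P2)] $d_p$ assigns to each $N\in\mathcal M_p$ a finite subset of $H(\lambda)$, and $d_p(N)\subset M$ whenever $N,M\in\mathcal M_p$ and $N\in M$;
\item[(P3)] $W_p$ assigns to each $N\in\mathcal M_p$ an open set $W_p(N)\ni z_N$.
\end{itemize}
Put $q\le p$ if
\begin{itemize}
\item[(O1)] $\mathcal M_p\subset\mathcal M_q$, and $d_p(N)\subset d_q(N)$ and $W_q(N)\subset W_p(N)$ for $N\in\mathcal M_p$;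
\item[(O2)] whenever $N\in\mathcal M_q\setminus\mathcal M_p$ is an element of some member of $\mathcal M_p$, the least such member $M$ satisfies $W_q(N)\subset W_p(M)$.
\end{itemize}
\end{definition}

Conditions are finite objects built from elements of $H(\lambda)$, so $\mathcal P\subset H(\lambda)$. Clause (O2) asks for $W_q(N)\subset W_p(M)$ and not just $z_N\in W_p(M)$ so that the promise made for $M$ is inherited by models inserted below $N$ afterwards. This is what makes $\le$ transitive.

\begin{lemma}\label{lem:order}
The relation $\le$ is a partial order on $\mathcal P$.
\end{lemma}

\begin{proof}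
Reflexivity, antisymmetry and the transitivity of (O1) are immediate. Let $r\le q\le p$, let $N\in\mathcal M_r\setminus\mathcal M_p$, and let $M$ be least in $\mathcal M_p$ with $N\in M$. We need $W_r(N)\subset W_p(M)$. If $N\in\mathcal M_q$, then $W_r(N)\subset W_q(N)\subset W_p(M)$ by (O1) for $r\le q$ and (O2) for $q\le p$. If $N\notin\mathcal M_q$, let $M'$ be least in $\mathcal M_q$ with $N\in M'$; it exists because $M\in\mathcal M_q$, and $M'=M$ or $M'\in M$. By (O2) for $r\le q$, $W_r(N)\subset W_q(M')$. If $M'=M$, then $W_q(M')\subset W_p(M)$ by (O1). If $M'\in M$, then $M'\notin\mathcal M_p$ by the minimality of $M$. Any member of $\mathcal M_p$ that has $M'$ as an element also has $N$ as an element, so $M$ is the least such member, and $W_q(M')\subset W_p(M)$ by (O2).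
\end{proof}

\begin{lemma}\label{lem:top}
Let $p\in\mathcal P$, $M\in\mathfrak M$ and $p\in M$. Extend $p$ to $q$ by $\mathcal M_q=\mathcal M_p\cup\{M\}$, $d_q(M)=\emptyset$, $W_q(M)=X$. Then $q\in\mathcal P$ and $q\le p$.
\end{lemma}

\begin{proof}
The finite sets $\mathcal M_p$ and $d_p(N)$, $N\in\mathcal M_p$, are elements of $M$, hence subsets of $M$ by (E2). This gives (P1) and (P2). Clause (O2) is vacuous since $M$ is the largest member of $\mathcal M_q$.
\end{proof}

\begin{proposition}\label{prop:proper}
$\mathcal P$ is proper.
\end{proposition}

\begin{proof}
Let $\theta$ be a sufficiently large regular cardinal and let $M^*\prec H(\theta)$ be countable with $\mathcal P$, $H(\lambda)$, $\triangleleft$, $X$, $\tau$, $\mathcal F$, $\langle F_\beta:\beta<\omega_1\rangle\in M^*$. The map $N\mapsto z_N$ is definable from these, so it is in $M^*$. By (E4), $M=M^*\cap H(\lambda)$ belongs to $\mathfrak M$. Let $p\in\mathcal P\cap M^*$. Then $p\in M$; let $q\le p$ be as in Lemma~\ref{lem:top}. We show that $q$ is $(M^*,\mathcal P)$-generic. Let $D\in M^*$ be dense and $r\le q$. A condition compatible with an extension of $r$ is compatible with $r$, so we may assume $r\in D$. We must find $r'\in D\cap M^*$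 compatible with $r$.

\emph{Copies of $r$.} Let $\mathcal A=\mathcal M_r\cap M$ be the set of members of $\mathcal M_r$ below $M$, and let $M=M_0\in M_1\in\dots\in M_k$ be the remaining members. Put $W=W_r(M_0)$. For $N\in\mathcal A$ the finite set $d_r(N)$ is contained in $M$ by (P2), so $\mathcal A$ and the restriction $d_r|_{\mathcal A}$ are elements of $M^*$. Call $r'\in D$ a \emph{copy} if
\[
\mathcal M_{r'}=\mathcal A\cup\{M'_0,\dots,M'_k\},\quad M'_0\in\dots\in M'_k,\quad \mathcal A\subset M'_0,\quad d_{r'}|_{\mathcal A}=d_r|_{\mathcal A},
\]
and call $(z_{M'_0},\dots,z_{M'_k})$ its \emph{type}. Let $T$ be the set of types of copies. It is defined from parameters in $M^*$, and $T\subset Y^{k+1}$ by Lemma~\ref{lem:inF}, so $T\in M^*\cap H(\lambda)=M$. The condition $r$ is a copy, so $(z_{M_0},\dots,z_{M_k})\in T$.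

\emph{The difficulty, and the case $k=0$.} In a common extension of $r$ and a copy $r'\in M^*$, all of $M'_0,\dots,M'_k$ are new models directly below $M_0$, so by (O2) all coordinates of the type of $r'$ must lie in $W$. The set $W$ need not be in $M^*$, so elementarity alone does not give this. If $k=0$, then $T\in M$ is a subset of $Y$ containing $z_M$. It is positive by Lemma~\ref{lem:reflect}(i), and so it meets $M\cap W$ by Lemma~\ref{lem:reflect}(ii). If $k=1$, the set $\{y:(z_{M_0},y)\in T\}$ contains $z_{M_1}$; it need not be in $M_0$, but it is in $M_1$ by \eqref{eq:zin}, so it is positive. Thus $z_{M_0}$ belongs to the set of first coordinates with positively many continuations, and that set is in $M_0$. The general case iterates this step.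

\emph{A type inside $M\cap W$.} Put $T^{(k+1)}=T$ and, for $j=k,k-1,\dots,0$ and $t\in Y^j$,
\[
E_j(t)=\{y\in Y:t^\frown y\in T^{(j+1)}\},\qquad T^{(j)}=\{t\in Y^j:E_j(t)\text{ is positive}\},
\]
where $t^\frown y$ is the tuple $t$ followed by $y$. All $T^{(j)}$ are in $M$ by (E1). We claim that $t_j=(z_{M_0},\dots,z_{M_{j-1}})$ is in $T^{(j)}$ for $j=k+1,k,\dots,0$. This holds for $j=k+1$. Suppose $j\le k$ and $t_{j+1}\in T^{(j+1)}$, that is, $z_{M_j}\in E_j(t_j)$. We have $T^{(j+1)}\in M\subset M_j$, and $t_j\in M_j$ by \eqref{eq:zin}, so $E_j(t_j)\in M_j$. Lemma~\ref{lem:reflect}(i) for the model $M_j$ shows that $E_j(t_j)$ is positive, which is the claim for $j$. In particular the empty tuple is in $T^{(0)}$.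

Now we go up, working with the single model $M$. Suppose $j\le k$ and $y_0,\dots,y_{j-1}\in M\cap W$ satisfy $(y_0,\dots,y_{j-1})\in T^{(j)}$; for $j=0$ this was just shown. Then $E_j(y_0,\dots,y_{j-1})$ is positive and belongs to $M$, so Lemma~\ref{lem:reflect}(ii) gives $y_j\in M\cap W$ with $(y_0,\dots,y_j)\in T^{(j+1)}$. After $k+1$ steps we have $(y_0,\dots,y_k)\in T\cap M$ with all $y_j\in W$. By elementarity of $M^*$ there is a copy $r'\in D\cap M^*$ of this type, with models $M'_0\in\dots\in M'_k$ and $z_{M'_j}=y_j\in W$.

\emph{Amalgamation.} Since $r'\in M^*\cap H(\lambda)=M_0$, the finite sets $\mathcal M_{r'}$ and $d_{r'}(M'_j)$ are contained in $M_0$. So $\mathcal M_s=\mathcal M_r\cup\mathcal M_{r'}$ is the $\in$-chain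
\[
\mathcal A,\quad M'_0\in\dots\in M'_k\ \in\ M_0\in\dots\in M_k ,
\]
with $\mathcal A$ at the bottom, and $\mathcal M_r\cap\mathcal M_{r'}=\mathcal A$. Let $d_s=d_r\cup d_{r'}$, a function because $d_r$ and $d_{r'}$ agree on $\mathcal A$, and let
\[
W_s(N)=W_r(N)\cap W_{r'}(N)\ \ (N\in\mathcal A),\qquad W_s(M'_j)=W_{r'}(M'_j)\cap W,\qquad W_s(M_j)=W_r(M_j).
\]
Clause (P2) holds for pairs inside $\mathcal M_r$ and inside $\mathcal M_{r'}$; the remaining pairs are $M'_j\in M_i$, and $d_{r'}(M'_j)\subset M_0\subset M_i$. Clause (P3) holds because $z_{M'_j}\in W$. So $s\in\mathcal P$, and (O1) holds for both $r$ and $r'$ by the definition of $d_s$ and $W_s$. For $s\le r$ the new models are the $M'_j$, the least member of $\mathcal M_r$ above $M'_j$ is $M_0$, and $W_s(M'_j)\subset W=W_r(M_0)$. For $s\le r'$ the new models $M_0,\dots,M_k$ lie above all of $\mathcal M_{r'}$, so (O2) is vacuous. Thus $r$ and $r'$ are compatible.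
\end{proof}

\section{The generic chain}\label{sec:generic}

We prove Proposition~\ref{prop:chain}, which completes the proof of Theorem~\ref{thm:thread}. PFA allows $\omega_1$ dense sets, while $\mathfrak M$ is far larger, so the dense sets cannot be indexed by models. We index them by traces: a chain has at most one model of a given trace $\delta$, and a condition either contains such a model, or can be extended to contain one, or excludes one for good.

For each $M\in\mathfrak M$ fix a surjection $e_M:\omega\to M$. For $\beta,\delta,\alpha<\omega_1$ and $n<\omega$ define three subsets of $\mathcal P$.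
\begin{itemize}
\item $D_\beta$ is the set of $q$ such that $\beta\in M$ for some $M\in\mathcal M_q$.
\item $B_{\delta,\alpha}$ is the set of $q$ such that either (i) no $r\le q$ has a model of trace $\delta$ in $\mathcal M_r$, or (ii) there is $M\in\mathcal M_q$ of trace $\delta$ with $W_q(M)\subset U(M,\alpha)$.
\item $E_{\delta,n}$ is the set of $q$ such that either (i) no $r\le q$ has a model $M\in\mathcal M_r$ of trace $\delta$ with $\mathcal M_r\cap M\ne\emptyset$, or (ii) there is $M\in\mathcal M_q$ of trace $\delta$ with $\mathcal M_q\cap M\neq\emptyset$ and $e_M(n)\in d_q(N)$ for the largest member $N$ of $\mathcal M_q\cap M$.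
\end{itemize}

\begin{lemma}\label{lem:dense}
All these sets are dense in $\mathcal P$.
\end{lemma}

\begin{proof}
Let $p\in\mathcal P$. For $D_\beta$, choose $M\in\mathfrak M$ with $p,\beta\in M$ and apply Lemma~\ref{lem:top}. For $B_{\delta,\alpha}$, if (i) fails for $p$, take $r\le p$ and $M\in\mathcal M_r$ of trace $\delta$, and obtain $q$ from $r$ by replacing $W_r(M)$ with $W_r(M)\cap U(M,\alpha)$. For $E_{\delta,n}$, if (i) fails for $p$, take $r\le p$ and $M\in\mathcal M_r$ of trace $\delta$ with $\mathcal M_r\cap M\ne\emptyset$, let $N$ be the largest member of $\mathcal M_r\cap M$, and obtain $q$ from $r$ by adding $e_M(n)$ to $d_r(N)$. Clause (P2) is preserved: $M$ is the next member of $\mathcal M_r$ after $N$, so every member above $N$ includes $M$ and hence contains $e_M(n)$. In the last two cases $q\le r$, since $\mathcal M_q=\mathcal M_r$ makes (O2) vacuous, and $q$ satisfies (ii).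
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:chain}]
By Proposition~\ref{prop:proper}, Lemma~\ref{lem:dense} and PFA there is a filter $G\subset\mathcal P$ meeting these $\omega_1$ dense sets. Let $\mathcal M_G=\bigcup_{p\in G}\mathcal M_p$. Since $G$ is a filter,
\begin{equation}\label{eq:filter}
\text{for }q\in G\text{ and finite }\mathcal N\subset\mathcal M_G\text{ there is }r\in G\text{ with }r\le q\text{ and }\mathcal N\subset\mathcal M_r.
\end{equation}
So $\mathcal M_G$ is linearly ordered by $\in$, and the trace is a strictly increasing map from $\mathcal M_G$ to $\omega_1$. Its range is unbounded because $G$ meets every $D_\beta$. Hence $\mathcal M_G$ has order type $\omega_1$; let $\langle M_\xi:\xi<\omega_1\rangle$ be its increasing enumeration. Fix a limit ordinal $\xi<\omega_1$ and let $\delta$ be the trace of $M_\xi$. The only member of $\mathcal M_G$ of trace $\delta$ is $M_\xi$.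

\emph{Continuity of the chain.} We have $M_\eta\subset M_\xi$ for $\eta<\xi$. Conversely let $a\in M_\xi$, say $a=e_{M_\xi}(n)$, and take $q\in G\cap E_{\delta,n}$. By \eqref{eq:filter} some $r\le q$ has $M_0,M_\xi\in\mathcal M_r$, and $M_0\in M_\xi$, so (i) fails. Thus (ii) holds, necessarily with $M=M_\xi$ and $N=M_\eta$ for some $\eta<\xi$. By \eqref{eq:filter} take $r\le q$ with $M_{\eta+1}\in\mathcal M_r$. Then $a\in d_q(M_\eta)\subset d_r(M_\eta)\subset M_{\eta+1}$ by (O1) and (P2), and $\eta+1<\xi$.

\emph{Steering.} Let $\alpha<\omega_1$ and take $q\in G\cap B_{\delta,\alpha}$. By \eqref{eq:filter} some $r\le q$ has $M_\xi\in\mathcal M_r$, so (i) fails. Thus $M_\xi\in\mathcal M_q$ and $W_q(M_\xi)\subset U(M_\xi,\alpha)$. Since $\mathcal M_q$ is finite, there is $\eta_0<\xi$ such that every member of $\mathcal M_q$ below $M_\xi$ is $M_\zeta$ for some $\zeta\le\eta_0$. Let $\eta_0<\eta<\xi$ and by \eqref{eq:filter} take $r\le q$ with $M_\eta\in\mathcal M_r$. Then $M_\eta\notin\mathcal M_q$, and $M_\xi$ is the least member of $\mathcal M_q$ that has $M_\eta$ as an element. By (P3) and (O2),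
\[
z_{M_\eta}\in W_r(M_\eta)\subset W_q(M_\xi)\subset U(M_\xi,\alpha).\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDH}
Angelo Bella, Alan Dow, Rodrigo Hern\'andez-Guti\'errez,
\emph{Pseudoradial spaces and copies of $\omega_1+1$},
arXiv:1904.04416 (2019).

\bibitem{Juh}
Juh\'asz,
\emph{Cardinal functions in topology---ten years later}.

\end{thebibliography}
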